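# Lenses and the unique integrability of dominated splittings on the 2-torus

## 1. A lens between two curves tangent to one line field

Let $s(t,y)$ be a continuous function on a rectangle in the $(t,y)$-plane. It gives the line field spanned by $(1,s(t,y))$. A graph $y=P(t)$ is tangent to this line field exactly when $P$ is $C^1$ and $P'=s(t,P)$.

**Definition (lens).** A lens $\Lambda=(P,g,[t_0,\tau])$ consists of numbers $t_0<\tau$ and two $C^1$ functions $P,g$ on $[t_0,\tau]$, whose graphs lie in the rectangle and are tangent to the line field, such that $P(t_0)=g(t_0)$ and $P<g$ on $(t_0,\tau]$. We write $V_t$ for the vertical segment from $(t,P(t))$ to $(t,g(t))$, and $D=\bigcup_{t\in[t_0,\tau]}V_t$ for the region of the lens. The point $(t_0,P(t_0))$ is its tip.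

If $s$ is Lipschitz in $y$ there are no lenses, by the classical uniqueness theorem for $y'=s(t,y)$. If $s$ is only continuous, there can be many.

**Example 1.** Take $s(t,y)=-2\sqrt{|y|}$. For $h\in\mathbb R$ put $L_h(t)=-(t-h)|t-h|$. Then $L_h'(t)=-2|t-h|=-2\sqrt{|L_h(t)|}$, so $L_h$ is a solution. For fixed $t$ the number $L_h(t)$ is a strictly increasing continuous function of $h$ with range $\mathbb R$, so the graphs of the $L_h$ fill the plane without crossing each other. But $g=0$ is also a solution, and it crosses all of them: it meets the graph of $L_h$ exactly at $t=h$. For $t>h$ we have $L_h(t)=-(t-h)^2<0$, so $(L_h,g,[h,\tau])$ is a lens for every $\tau>h$. Choose $h_1<h_2<\dots<h_{k+1}$. The lenses $(L_{h_i},g,[h_i,h_{i+1}])$, $1\le i\le k$, lie over intervals with disjoint interiors, so $k$ lenses, for any $k$, come from this one crossing. The $i$-th has area $(h_{i+1}-h_i)^3/3$.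

Lenses will answer the following question. A diffeomorphism of the torus may preserve two transverse line fields $E$ and $F$, in such a way that $F$ is always stretched more than $E$. The line fields are continuous but need not be better. One asks whether a foliation tangent to $E$, when there is one, is the only one. The answer is yes, and here is how lenses enter. If a curve tangent to $E$ leaves a leaf of a foliation tangent to $E$, then, as in Example 1, there are arbitrarily many lenses with disjoint interiors. We iterate them by the diffeomorphism. The long sides of a lens are stretched like $E$, its vertical segments are stretched like $F$, and the two rates differ by a definite amount. We shall show that each lens is macroscopically thick, and so of definite area, for a definite proportion of its iterates. The torus has area $1$, so there is no room for many lenses.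

## 2. Foliations, dominated splittings, and the theorem

"Diffeomorphism" means $C^1$ diffeomorphism; nothing more is assumed. Let $f$ be a diffeomorphism of $\mathbb T^2$.

**Definition (dominated splitting).** A $Df$-invariant splitting $E\oplus F=\mathrm T\mathbb T^2$ into one-dimensional sub-bundles is dominated if for every $x$ and all unit vectors $u\in E_x$, $v\in F_x$ one has $|Df(u)|<|Df(v)|$.

Both bundles of a dominated splitting are continuous and uniquely determined. Neither of them needs to be contracted or expanded: only the comparison matters.

**Example 2.** The matrix with rows $(2,1)$ and $(1,1)$ induces a diffeomorphism of $\mathbb T^2$. Its eigenvalues are $(3\pm\sqrt5)/2$, and the eigenlines for $(3-\sqrt5)/2<1$ and $(3+\sqrt5)/2>1$ give constant bundles $E$ and $F$ forming a dominated splitting. In linear coordinates $s$ is constant, two solutions of $y'=s$ differ by a constant, and there are no lenses: $E$ is tangent to exactly one foliation, by parallel lines.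

**Definition (foliation tangent to $E$).** Let $U\subset\mathbb T^2$ be open. A foliation of $U$ tangent to $E$ is a partition of $U$ into connected, injectively immersed, second countable $C^1$ one-dimensional submanifolds, the leaves, tangent to $E$. Moreover each point of $U$ has a neighborhood $O\subset U$ and a homeomorphism $O\to(-1,1)^2$, called a foliation chart, such that every horizontal segment corresponds to an open sub-arc of a leaf, open in the leaf topology. These sub-arcs are the plaques of $O$.

This is the precise meaning given here to "a continuous partition into immersed $1$-dimensional submanifolds". The bundle $E$ is integrable if $\mathbb T^2$ has a foliation tangent to $E$, and uniquely integrable if it has exactly one.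

A plaque carries two topologies, that of the leaf and that of $\mathbb T^2$. For both it is an interval, and the identity from the first to the second is a continuous bijection between intervals, hence a homeomorphism. So a plaque has a $C^1$ parametrization $c$ by an open interval with $c'\ne0$ tangent to $E$, and $c$ is a homeomorphism onto the plaque with the topology of $\mathbb T^2$. A plaque is closed in $O$, as a horizontal segment is closed in $(-1,1)^2$.

**(Pl)** *A path in $\mathbb T^2$ contained in $O$ and in one leaf lies in one plaque of $O$.* Indeed the plaques of $O$ in a given leaf are disjoint and open in the leaf, which is second countable, so there are at most countably many. Along the path the second coordinate of the foliation chart is continuous and takes at most countably many values. A connected countable subset of $\mathbb R$ is a point, so this coordinate is constant. For instance, a line of irrational slope is dense in $\mathbb T^2$ and meets a chart in infinitely many plaques, but a path inside the leaf and inside the chart cannot jump from one to another.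

**Definition ($E$-curve).** An $E$-curve is a $C^1$ immersed curve $\gamma:I\to\mathbb T^2$, where $I$ is a nondegenerate interval, with $\gamma'(u)\in E_{\gamma(u)}$ for all $u$.

The question comes from Baolin He and Shaobo Gan, "Non-integrability of dominated splitting on $\mathbb T^2$", arXiv:1404.1770 (2014): is there a diffeomorphism of $\mathbb T^2$ with a dominated splitting $E\oplus F$ such that $E$ (or $F$) is tangent to at least two distinct foliations of $\mathbb T^2$? Some cases are known. If $f$ is partially hyperbolic (one of $E$, $F$ is uniformly hyperbolic), both bundles are uniquely integrable. The same holds if $f$ is $C^2$, has a dominated splitting, and all its periodic points are hyperbolic saddles. On the other hand, there are diffeomorphisms of $\mathbb T^2$ with a dominated splitting for which neither bundle is integrable. We prove that the answer to the question is no.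

**Theorem A.** Let $f$ be a $C^1$ diffeomorphism of $\mathbb T^2$ with dominated splitting $E\oplus F$. Let $U\subset\mathbb T^2$ be open and $\mathcal L$ a foliation of $U$ tangent to $E$. Then every $E$-curve contained in $U$ lies in a single leaf of $\mathcal L$. The same holds for $F$.

**Corollary B.** Each of $E,F$ is tangent to at most one foliation of $\mathbb T^2$ (and of any open $U\subset\mathbb T^2$).

**Corollary C.** For $E$ (likewise $F$) the following are equivalent: (a) $E$ is integrable; (b) $E$ is uniquely integrable; (c) every point has a coordinate box, given by a linear chart in which $E$ is spanned by $(1,s(t,y))$ with $s$ continuous, such that two solutions of $y'=s(t,y)$ in the box agreeing at one abscissa agree on their common interval of definition. In that case the foliation is $f$-invariant.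

**Proposition D.** There is a continuous line field on $\mathbb T^2$ tangent to uncountably many distinct foliations.

In Example 1 the graphs of the $L_h$ form a foliation of the plane tangent to the line field, and the line $y=0$ is tangent to the line field but lies in no leaf. So the conclusion of Theorem A fails for that field, and the theorem must use the dynamics.

**Theorem A implies Corollary B.** Let $\mathcal L_1,\mathcal L_2$ be foliations of $U$ tangent to $E$. A leaf is a connected second countable $1$-manifold, so it is a line or a circle, and hence the image of an $E$-curve defined on $\mathbb R$. By Theorem A each leaf $A$ of $\mathcal L_2$ lies in a leaf $B$ of $\mathcal L_1$, and $B$ lies in a leaf $A'$ of $\mathcal L_2$. Since $A\subset A'$, these two leaves of $\mathcal L_2$ meet, so $A=A'=B$. Every leaf of $\mathcal L_2$ is thus a leaf of $\mathcal L_1$, and the two partitions of $U$ coincide. The case of $F$ is the same. $\square$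

The statements for $F$ follow from those for $E$ applied to $f^{-1}$: at each point $Df$ stretches $F$ more than $E$, so $Df^{-1}$ stretches $E$ more than $F$, and the dominated splitting of $f^{-1}$ is $F\oplus E$. From now on only $E$ is treated.

## 3. A continuous line field tangent to uncountably many foliations

The first thing one would try is to forget $f$ and to use only that $E$ is continuous and integrable, hoping that the leaves, which already fill the torus without crossing, leave no room for a second foliation. Proposition D says that this cannot work, and we prove it now.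

Let $C\subset[0,1]$ be the middle-thirds Cantor set and $\mu$ the Cantor probability measure, which has no atoms. Put
$$s(y)=\operatorname{dist}(y,C+\mathbb Z)^{1/4},$$
a continuous $1$-periodic function, positive off $C+\mathbb Z$. The line field is spanned by $(1,s(y))$.

**Step 1: $1/s$ is integrable.** This makes it possible to cross $C$ in finite time. A gap of $C$ of length $\ell$ contributes $2\int_0^{\ell/2}u^{-1/4}\,du=\frac83(\ell/2)^{3/4}$. There are $2^{n-1}$ gaps of length $3^{-n}$, so the total is at most a constant times $\sum_n2^{n-1}3^{-3n/4}$. This converges because $3^{3/4}>2$. As $C$ has Lebesgue measure $0$, we get $\int_0^1du/s<\infty$.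

**Step 2: many families of solutions.** The freedom is in the time spent on $C$, and $\mu$ is used to spend more. For $\rho\ge0$ let
$$X_\rho(y)=\int_0^y\frac{du}{s(u)}+\rho\,\mu([0,y])\quad(0\le y\le1),\qquad X_\rho(y+1)=X_\rho(y)+X_\rho(1).$$
It is continuous, since $\mu$ has no atoms, and strictly increasing, so it is an increasing homeomorphism of $\mathbb R$, and $X_\rho(0)=0$. Let $Y_\rho=X_\rho^{-1}$. If $y\notin C+\mathbb Z$, then $\mu$ vanishes near $y$ (modulo $1$) and $X_\rho'(y)=1/s(y)$. If $y\in C+\mathbb Z$, the difference quotient of $X_\rho$ between $y$ and $y+\theta$ is at least $1/\max s$, the maximum being over the interval between $y$ and $y+\theta$. As $s(y)=0$, it tends to $\infty$ when $\theta\to0$. Hence $Y_\rho$ is differentiable everywhere with $Y_\rho'=s(Y_\rho)$, and $Y_\rho$ is $C^1$.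

**Step 3: they form foliations of $\mathbb T^2$.** The curves $\{(x,Y_\rho(x+\xi)):x\in\mathbb R\}$, $\xi\in\mathbb R$, are the level sets $\{X_\rho(y)-x=\xi\}$, and they are tangent to the line field. The map $(x,y)\mapsto(x,X_\rho(y)-x)$ is a homeomorphism of $\mathbb R^2$ that carries them to horizontal lines. Translation by $(m,n)\in\mathbb Z^2$ changes $X_\rho(y)-x$ by the constant $nX_\rho(1)-m$, so it permutes the curves. It maps one of them to itself exactly when $m=nX_\rho(1)$; since $X_\rho(1)>0$, it then acts on the parameter $x$ as the translation by $m$, with $m\neq0$ unless $(m,n)=0$. So the image of each curve in $\mathbb T^2$ is an injectively immersed line or circle. These images partition $\mathbb T^2$, and small rectangles in the coordinates $(x,X_\rho(y)-x)$ give foliation charts. We obtain a foliation $\mathcal F_\rho$ of $\mathbb T^2$ tangent to the line field.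

**Step 4: they are distinct.** Suppose $\mathcal F_\rho=\mathcal F_{\rho'}$ with $\rho\neq\rho'$. Near the origin the curve $y=Y_{\rho'}(x)$ lies in one leaf of $\mathcal F_\rho$, so by (Pl) it lies in the plaque of $\mathcal F_\rho$ through the origin, which is $x=X_\rho(y)$. Hence $X_\rho=X_{\rho'}$ near $0$. But $X_\rho(y)-X_{\rho'}(y)=(\rho-\rho')\mu([0,y])\ne0$ for small $y>0$, because $\mu([0,3^{-n}])=2^{-n}>0$. This contradiction proves Proposition D. $\square$

## 4. Rates, linear charts and cones

This section fixes all constants, in an order in which each depends only on the earlier ones.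

**Step 1: the two rates.** We want a definite gap between the logarithmic rates, in the flat metric. Let $|\cdot|$ be the flat metric on $\mathbb T^2=\mathbb R^2/\mathbb Z^2$, with total area $1$. Let $\|\cdot\|$ be the metric for which domination was assumed, and $Q\geq 1$ with $Q^{-1}\|\cdot\|\le|\cdot|\le Q\|\cdot\|$. By compactness there is $\lambda>1$ with $\|Dfv\|\ge\lambda\|Dfu\|$ for all $\|\cdot\|$-unit $u\in E_x$, $v\in F_x$. Hence for Euclidean unit vectors $u\in E_x$, $v\in F_x$,
$$\frac{|Df^Nv|}{|Df^Nu|}\ge Q^{-4}\lambda^N>1$$
if $N$ is large. Theorem A involves $f$ only through $E$, and $E,F$ are $Df^N$-invariant, so we replace $f$ by $f^N$. Put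
$$e(x)=\log|Df|_{E_x}|,\qquad\varphi(x)=\log|Df|_{F_x}|.$$
By compactness there are $a>0$ and $C_0>0$ with
$$\varphi-e\ge a,\qquad e^{-C_0}|w|\le|Df\,w|\le e^{C_0}|w|\ \text{ for all }w,\tag{1}$$
so $|e|,|\varphi|\le C_0$ and $a\le2C_0$. Set
$$c_1=\frac a{a+4C_0},\quad c=\frac{c_1}2,\quad\varepsilon=\frac{ca}{32},\quad c'=\frac{ca}{48C_0}.\tag{2}$$
Then $3\varepsilon\le\frac a2$ and $2\varepsilon+3C_0c'=\frac{ca}{16}+\frac{ca}{16}=\frac{ca}8$.

**Step 2: linear charts.** They make $E$ nearly horizontal and $F$ nearly vertical near any chosen point. For each $p$ choose unit vectors $e_p\in E_p$, $f_p\in F_p$ (the signs are free). Let $A_p(X,Y)=Xe_p+Yf_p$ and $\Psi_p(\xi)=p+A_p\xi\bmod\mathbb Z^2$. The set of all such bases is compact, so there are $K\ge1$ and $k_0>0$ with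
$$K^{-1}|\xi|_\infty\le|A_p\xi|\le K|\xi|_\infty,\qquad|\det A_p|\ge k_0\qquad\text{for all }p,\tag{3}$$
whatever the signs. Put $\eta=\frac1{16K^2}$.

**Step 3: an invariant cone field.** It supplies directions that are stretched at nearly the rate of $F$ for all future time, although they are not tangent to $F$. For $\alpha\in(0,1)$ let
$$\mathcal C_x=\{u+v:u\in E_x,\ v\in F_x,\ |u|\le\alpha|v|\}.$$
Since $e<\varphi$, the inequality $|u|\le\alpha|v|$ gives $|Dfu|=e^{e(x)}|u|\le\alpha e^{\varphi(x)}|v|=\alpha|Dfv|$, so $Df\,\mathcal C_x\subset\mathcal C_{f(x)}$. For $0\ne w=u+v\in\mathcal C_x$ we have $|w|\in[1-\alpha,1+\alpha]\,|v|$ and $|Dfw|\in[1-\alpha,1+\alpha]\,|Dfv|$. So if $\log\frac{1+\alpha}{1-\alpha}\le\varepsilon$, then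
$$\Big|\log\frac{|Dfw|}{|w|}-\varphi(x)\Big|\le\varepsilon\qquad(0\ne w\in\mathcal C_x).\tag{4}$$

In the chart $\Psi_p$, at the center, $E$ is the $X$-axis and $\mathcal C_p=\{|X|\le\alpha|Y|\}$. By uniform continuity of $E$ and $F$ we can fix $\alpha$ small, with (4), and then $r>0$ with $Kr<\frac12$, such that for every $p$ the following holds on $\{|\xi|_\infty\le r\}$ in the chart $\Psi_p$: $E$ satisfies $|dY/dX|\le\eta$, and all directions of $\mathcal C$ satisfy $|dX/dY|\le\eta$. Two points of $\{|\xi|_\infty\le r\}$ have images under $A_p$ at distance at most $2Kr<1$, so $\Psi_p$ is injective there, and a homeomorphism onto its image by compactness. Moreover $d(p,\Psi_p(\xi))=|A_p\xi|$ there, since $|A_p\xi|<\frac12$. In such a chart an $E$-curve has $dX\neq0$, so $X$ is strictly monotone and the curve is a graph over $X$ of slope at most $\eta$. A $C^1$ arc tangent to $\mathcal C$ has $Y$ strictly monotone and is a graph over $Y$.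

**Step 4: scales.** Let $\delta_1>0$ be such that $d(y,y')\le\delta_1$ implies $|e(y)-e(y')|\le\varepsilon$ and $|\varphi(y)-\varphi(y')|\le\varepsilon$. Fix
$$\delta'\in(0,\delta_1]\ \text{ with }\ 2K\delta'\le r,\qquad\delta=\frac{\delta'}{4K^2}.\tag{5}$$
The number $\delta'$ will measure thickness, and the smaller $\delta$ will measure length.

**(G)** *An arc tangent to $\mathcal C$ of length at most $\delta'$ has length at most $K^2$ times the distance between its endpoints.* Use the chart at its initial point. The arc stays within $\delta'$ of that point, so it lies in $\{|\xi|_\infty\le K\delta'\}\subset\{|\xi|_\infty\le r\}$. It is a graph over $Y$ with $|dX|\le\eta|dY|\le|dY|$, so $|d\xi|_\infty=|dY|$, and by (3) its length is at most $K|\Delta Y|\le K|\xi_{\rm end}|_\infty\le K^2|A_p\xi_{\rm end}|$, which is $K^2$ times the distance. The same computation shows that any $C^1$ arc tangent to $\mathcal C$ in a chart $\{|\xi|_\infty\le r\}$ has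
$$|\Delta Y|/K\le\operatorname{length}\le K|\Delta Y|.\tag{6}$$

## 5. Labels for leaves, and a chain of lenses

Let $\mathcal L$ be a foliation of $U$ tangent to $E$ and let $p\in U$. This section makes the picture of Example 1 rigorous near $p$.

Choose $0<r'<r''<r$ so small that $\Psi_p(\{|\xi|_\infty\le r''\})\subset U$ and that the constant vector $f_p$ belongs to $\mathcal C_q$ for all $q\in B:=\Psi_p(\{|\xi|_\infty\le r'\})$. The last condition can be met because $f_p$ is interior to $\mathcal C_p$. Write $(t,y)$ for the coordinates of $\Psi_p$. In the chart $E$ is spanned by $(1,s(t,y))$ with $s$ continuous and $|s|\le\eta\le\frac1{16}$. Vertical segments in $B$ are tangent to $\mathcal C$, hence so are all their forward images, and their length is the difference of the $y$-coordinates, because $|f_p|=1$. From now on a lens is a lens in such a box $B$: the graphs of $P$ and $g$ are $E$-curves in $B$.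

**Lemma 1.** (a) For each $(t_*,y_*)\in B$ with $|y_*|\le r'/2$ there is a unique $C^1$ function $P:[-r',r']\to[-r',r']$ with $P(t_*)=y_*$ whose graph is an $E$-curve contained in one leaf.

(b) For $|h|\le r'/2$ let $P_h$ be the function of (a) with $P_h(0)=h$. If $h<h'$ then $P_h<P_{h'}$ on $[-r',r']$. For $|t|\le r'$, $|y|\le r'/4$ there is a unique $h=h(t,y)$ with $|h|\le r'/2$ and $P_h(t)=y$.

(c) The function $h$ is continuous on $\{|t|\le r',\ |y|<r'/4\}$.

*Proof.* **Step 1: the local form of a plaque.** We need that near one of its points a plaque is a graph and does not return. Let $\zeta\in B$ (its ordinate may be any number in $[-r',r']$), let $O\subset U$ be a foliation chart around $\zeta$, and let $c$ be the $C^1$ parametrization of the plaque of $O$ through $\zeta=c(0)$. For small $\sigma$ the arc $c((-\sigma,\sigma))$ lies in $\Psi_p(\{|\xi|_\infty<r''\})$ and the coordinate $t$ has nonzero derivative along it. So this arc is the graph of a $C^1$ function $Q_\zeta$ over an open interval around the abscissa of $\zeta$. Since $c$ is a homeomorphism onto the plaque with the topology of $\mathbb T^2$, there is a neighborhood $\mathcal N\subset O$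 of $\zeta$ such that the part of the plaque in $\mathcal N$ lies in the graph of $Q_\zeta$.

**Step 2: uniqueness.** Let two $C^1$ functions have graphs in $B$ that are $E$-curves, each contained in a leaf, and suppose they agree at some abscissa. We show that they agree on their common interval. The agreement set is closed in that interval. It is also open: near a common point $\zeta$ each graph is a path in $O$ contained in one leaf, so by (Pl) it lies in the plaque through $\zeta$; being close to $\zeta$ it lies in $\mathcal N$, so both functions equal $Q_\zeta$ near the abscissa of $\zeta$. As the interval is connected, they agree on it.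

**Step 3: existence.** We continue a local solution inside its leaf until it crosses the box. Call admissible a $C^1$ function with values in $[-r',r']$, defined on an interval $J'\subset[-r',r']$ with $t_*\in J'$, with value $y_*$ at $t_*$, whose graph is an $E$-curve contained in one leaf; the trivial case $J'=\{t_*\}$ is allowed. By Step 2 any two admissible functions agree where both are defined. So they have a common extension $P$ to the union $J'$ of their domains; it satisfies $P'=s(t,P)$ everywhere (at $t_*$ because both one-sided slopes are $s(t_*,y_*)$), its graph lies in the leaf through $(t_*,y_*)$, and it is the maximal admissible function.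

The slope of $P$ is at most $\frac1{16}$ in absolute value, so $|P-y_*|\le\frac{2r'}{16}=\frac{r'}8$ and $|P|\le\frac58r'<r'$. Let $t_1$ be an endpoint of $J'$. The limit of $P(t)$ as $t\to t_1$ exists because $P$ is Lipschitz; let $\zeta=(t_1,\lim_{t\to t_1}P(t))$ and take $O$, $Q_\zeta$, $\mathcal N$ as in Step 1. If $J'\ne\{t_1\}$, the graph of $P$ over the points $t\neq t_1$ of $J'$ near $t_1$ is a path in $O$ and in one leaf, so it lies in one plaque of $O$ by (Pl). This plaque is closed in $O$, so it contains $\zeta$; it is the plaque through $\zeta$, and $P=Q_\zeta$ near $t_1$. If $J'=\{t_1\}$, then $\zeta=(t_*,y_*)$ and $P=Q_\zeta$ trivially. In either case the graph of $Q_\zeta$ lies in the leaf of $P$, its value at $t_1$ is at most $\frac58r'$ in absolute value, and so $Q_\zeta$ extends $P$ to $t_1$, and beyond $t_1$ within $[-r',r']$ unless $t_1$ is the corresponding endpoint of $[-r',r']$. By maximality $J'=[-r',r']$. This proves (a).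

**Step 4: labels.** For $h<h'$ the functions $P_h,P_{h'}$ differ at $0$, so by Step 2 they agree nowhere, and $P_h<P_{h'}$ by continuity. For $|t|\le r'$, $|y|\le r'/4$, the function $P$ of (a) with $P(t)=y$ satisfies $|P(0)|\le\frac{r'}4+\eta r'\le\frac{r'}2$. So $P=P_h$ with $h=P(0)$, and $h$ is unique by monotonicity. This proves (b).

**Step 5: continuity.** Fix $t$. The map $y\mapsto h(t,y)$ on $[-r'/4,r'/4]$ is the inverse of the strictly increasing map $h\mapsto P_h(t)$ restricted to $\{h:|P_h(t)|\le r'/4\}$, and by monotonicity this set is an interval. So $y\mapsto h(t,y)$ is strictly increasing and its image is an interval, hence it is continuous. Now let $(t_n,y_n)\to(t,y)$ in the domain of (c), and let $h_n=h(t_n,y_n)$. Then $|P_{h_n}(t)-y_n|=|P_{h_n}(t)-P_{h_n}(t_n)|\le\eta|t-t_n|$, so $P_{h_n}(t)\to y$, and for large $n$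
$$h_n=h(t,P_{h_n}(t))\longrightarrow h(t,y).\qquad\square$$

**Lemma 2 (chain of lenses).** Let $J\subset[-r',r']$ be an interval and $g:J\to(-r'/4,r'/4)$ a $C^1$ function whose graph is an $E$-curve. Suppose that $H(t)=h(t,g(t))$ is not constant on $J$. Then, after replacing $e_p$ by $-e_p$ if necessary, for every $k\ge1$ there are numbers $t_1<t_1'<t_2<t_2'<\dots<t_k<t_k'<t_{k+1}$ in $J$ and functions $P_i,P_i'$ such that for $1\le i\le k$
$$\Lambda_i=(P_i,g,[t_i,t_{i+1}]),\qquad\Lambda_i'=(P_i',g,[t_i',t_{i+1}])$$
are lenses and $P_i<P_i'\le g$ on $[t_i',t_{i+1}]$.

*Proof.* The function $H$ is continuous by Lemma 1(c), and $g(t)=P_{H(t)}(t)$. Let $t^-<t^+$ in $J$ with $H(t^-)\ne H(t^+)$. Replacing $e_p$ by $-e_p$ changes $t$ to $-t$; it preserves $B$, the vertical lines and the labels $h$ (which are read at $t=0$), and exchanges the roles of $t^\pm$. So we may assume $H(t^-)<H(t^+)$.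

The crossings may be very irregular, and we choose the last crossing of each leaf. For $h\in(H(t^-),H(t^+))$ put
$$t(h)=\max\{t\in[t^-,t^+]:H(t)=h\}.$$
By the intermediate value theorem this exists, and $H>h$ on $(t(h),t^+]$. If $h<h'$, then $H(t(h))=h<h'<H(t^+)$, so $H$ takes the value $h'$ in $(t(h),t^+)$, and $t(h)<t(h')$. By monotonicity in the label, $H(t)>h$ if and only if $g(t)=P_{H(t)}(t)>P_h(t)$. Hence
$$g(t(h))=P_h(t(h)),\qquad g>P_h\ \text{ on }(t(h),t^+].$$
Choose $h_1<h_1'<h_2<h_2'<\dots<h_k<h_k'<h_{k+1}$ in $(H(t^-),H(t^+))$ and put $t_i=t(h_i)$, $t_i'=t(h_i')$, $P_i=P_{h_i}$, $P_i'=P_{h_i'}$. All assertions follow, with $P_i<P_i'$ because $h_i<h_i'$. $\square$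

In Example 1 one may take $t(h)=h$. The regions $D_i$ of the $\Lambda_i$ lie over intervals with disjoint interiors, so two of them meet at most in a vertical segment. The sub-lens $\Lambda_i'$ stays away from the tip of $\Lambda_i$. Its role appears in Section 9.

## 6. Thick lenses have definite area

For a lens $\Lambda=(P,g,[t_0,\tau])$ in $B$ and $m\ge0$ put
$$d_m(t)=\operatorname{length}f^m(V_t)=\int_{P(t)}^{g(t)}|Df^m_{(t,y)}f_p|\,dy,$$
which is continuous in $t$ with $d_m(t_0)=0$, and
$$\ell_m=\max\{\operatorname{length}f^m(\operatorname{graph}P),\ \operatorname{length}f^m(\operatorname{graph}g)\}.$$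

**Definition (large, thick, thin).** The time $m$ is large for $\Lambda$ if $\ell_m\ge\delta$. It is thick for $\Lambda$ if $\max_td_m(t)\ge\delta'$, and thin otherwise.

**Lemma 3.** If $m$ is thick for $\Lambda$, then $\operatorname{area}f^m(D)\ge\kappa_0:=k_0\delta'^2/(4K)$.

One segment $f^m(V_s)$ of length $\delta'$ has no area by itself. The point is that the two sides of the image are nearly horizontal there, so they can close up at the tip only far away horizontally.

*Proof.* Let $\beta(t)=f^m(t,P(t))$ and $\gamma(t)=f^m(t,g(t))$; these are $E$-curves, as $E$ is invariant. Let $s>t_0$ be the least $t$ with $d_m(t)=\delta'$, so $d_m\le\delta'$ on $[t_0,s]$.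

**Step 1: position of the segment $f^m(V_s)$.** We place it in a chart. Use the chart at $q=\beta(s)$. The arc $f^m(V_s)$ starts at $0$, is tangent to $\mathcal C$ and has length $\delta'$, so it lies in $\{|\xi|_\infty\le K\delta'\}$. It ends at $\gamma(s)=(X_1,Y_1)$. Choosing the sign of $f_q$, (6) gives
$$\delta'/K\le Y_1\le K\delta',\qquad|X_1|\le\eta K\delta'.$$

**Step 2: the two sides stay apart while $\beta$ is near $q$.** Let $s_2\in[t_0,s)$ be the infimum of the $t\in[t_0,s]$ such that $\beta([t,s])\subset\{|X|<\delta',|Y|<\delta'\}$. On $[s_2,s]$ the curve $\beta$ lies in the closed box, passes through $0$ and is a graph over $X$ of slope at most $\eta$, so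
$$|Y(\beta(t))|\le\eta|X(\beta(t))|\le\eta\delta'.$$
Let $t\in[s_2,s]$. The image $f^m(V_t)$ is an arc tangent to $\mathcal C$ (or a point) of length at most $\delta'$ starting at $\beta(t)$. So it lies in $\{|\xi|_\infty\le\delta'+K\delta'\}\subset\{|\xi|_\infty\le2K\delta'\}\subset\{|\xi|_\infty\le r\}$, it is a graph over $Y$ with $|\Delta Y|\le K\delta'$, and $|X-X(\beta(t))|\le\eta K\delta'$ along it. In particular $\gamma(t)$ is in the chart, and
$$|X(\gamma(t))-X(\gamma(s))|\le|X(\beta(t))|+2\eta K\delta'\le\delta'+2\eta K\delta'.$$
Thus $\gamma|_{[s_2,s]}$ is an $E$-curve in the chart, a graph over $X$ of slope at most $\eta$. As $2\eta K\le\frac18$, we get $Y(\gamma(t))\ge Y_1-\eta(\delta'+2\eta K\delta')\ge Y_1-2\eta\delta'$. Therefore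
$$Y(\gamma(t))-Y(\beta(t))\ge\frac{\delta'}K-3\eta\delta'\ge\frac{\delta'}{2K}>0\qquad(t\in[s_2,s]),\tag{7}$$
because $3\eta\le\frac3{16K}$.

**Step 3: $\beta$ travels a horizontal distance $\delta'$.** Since $\beta(t_0)=\gamma(t_0)$, (7) gives $s_2>t_0$. So $\beta(s_2)$ is on the boundary of the box, for otherwise the infimum could be lowered. As $|Y(\beta(s_2))|\le\eta\delta'<\delta'$, we have $|X(\beta(s_2))|=\delta'$.

**Step 4: horizontal slices.** We bound the area by Fubini. Let $J_0=[\eta\delta',Y_1-2\eta\delta']$; its length is at least $\delta'/K-3\eta\delta'\ge\delta'/(2K)$. Let $y\in J_0$. For $t\in[s_2,s]$ the arc $f^m(V_t)$ starts in $\{Y\le\eta\delta'\}$, ends in $\{Y\ge Y_1-2\eta\delta'\}$, and $Y$ is strictly monotone along it. So it meets $\{Y=y\}$ in exactly one point, with abscissa $X_t(y)$. The map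
$$(t,\sigma)\mapsto Y\big(f^m(t,P(t)+\sigma(g(t)-P(t)))\big)$$
is continuous on $[s_2,s]\times[0,1]$ and for each $t$ takes the value $y$ at exactly one $\sigma=\sigma(t)$. By compactness $\sigma(t)$ is continuous: if $t_n\to t$, every limit point of $\sigma(t_n)$ is a solution $\sigma$ for $t$, so it is $\sigma(t)$. Hence $X_t(y)$ is continuous in $t$. By Step 2, $|X_s(y)|\le\eta K\delta'$ and $|X_{s_2}(y)-X(\beta(s_2))|\le\eta K\delta'$. With Step 3, the set $\{X_t(y):t\in[s_2,s]\}$ contains an interval of length at least $\delta'-2\eta K\delta'\ge\delta'/2$. All these points belong to the compact set $f^m(D)$. By Fubini and (3), $\operatorname{area}f^m(D)\ge k_0\cdot\frac{\delta'}{2K}\cdot\frac{\delta'}2=\kappa_0$. $\square$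

## 7. The large times have positive frequency

**Lemma 4.** For every lens $\Lambda$ there is $M_0(\Lambda)$ such that for all $M\ge M_0(\Lambda)$ the number of large times in $[0,M)$ is at least $cM$.

As long as the lens is short, it is at most a constant times as high as it is long, yet domination multiplies the ratio height/length by a definite factor at each step. So it cannot be short too often.

*Proof.* **Step 1: a short lens is small.** Suppose $\ell_m<\delta$ and let $q=f^m(t_0,P(t_0))$ be the image of the tip. The endpoints of $f^m(V_t)$ are joined to $q$ by arcs of length at most $\ell_m$, so their distance is at most $2\ell_m$. By (G), if $d_m(t)\le\delta'$ then $d_m(t)\le2K^2\ell_m<2K^2\delta=\delta'/2$. Thus the continuous function $d_m$ omits the interval $[\delta'/2,\delta']$. Since $d_m(t_0)=0$, it stays below $\delta'/2$, and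
$$d_m(t)\le2K^2\ell_m\quad\text{for all }t.\tag{8}$$
Hence every point of $f^m(D)$ is within $\ell_m+2K^2\ell_m\le3K^2\delta=\frac34\delta'\le\delta_1$ of $q$.

**Step 2: the ratio grows while the lens is short.** Put $\rho_m=\log(d_m(\tau)/\ell_m)$. If $\ell_m<\delta$, then by Step 1, (4) and the choice of $\delta_1$ we have $\ell_{m+1}\le e^{e(q)+\varepsilon}\ell_m$ and $d_{m+1}(\tau)\ge e^{\varphi(q)-2\varepsilon}d_m(\tau)$. So
$$\ell_m<\delta\ \Longrightarrow\ \rho_{m+1}\ge\rho_m+a-3\varepsilon\ge\rho_m+\tfrac a2\quad\text{and}\quad\rho_m\le C_2:=\log(2K^2),\tag{9}$$
the last by (8). In all cases (1) gives $\rho_{m+1}\ge\rho_m-2C_0$.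

**Step 3: counting.** Let $b(M)$ be the number of large times in $[0,M)$. If $\ell_M<\delta$, then
$$\rho_0+\tfrac a2(M-b(M))-2C_0b(M)\le\rho_M\le C_2.$$
Solving for $b(M)$, we get $b(M)\ge c_1M-C_3$, where $C_3\ge0$ depends only on $\Lambda$ and $f$. If $\ell_M\ge\delta$, let $M'<M$ be the last time with $\ell_{M'}<\delta$. If there is none, $b(M)=M$. Otherwise the times $M'+1,\dots,M-1$ are large and $M'$ is not, so
$$b(M)=b(M')+(M-M'-1)\ge c_1M'-C_3+M-M'-1\ge c_1M-C_3-1.$$
In all cases $b(M)\ge c_1M-C_3-1$, and this is at least $cM=\frac{c_1}2M$ for $M$ large. $\square$

## 8. Uniform rates, and why one thick time per lens is not enough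

With Lemmas 2, 3 and 4 two simple cases can be settled at once.

**Case 1: $E$ uniformly contracted.** Suppose $e\le-b<0$ everywhere. Then $\ell_m\le e^{-bm}\ell_0$ for every lens, so only finitely many times are large, against Lemma 4. There are no lenses at all, and $H$ in Lemma 2 is always constant.

**Case 2: $F$ uniformly expanded.** Suppose $\varphi\ge b>0$ everywhere. In Section 4 we may take $\varepsilon$ smaller, so that also $\varepsilon\le b/2$; what was used of $\varepsilon$ is only that it is small. By (4), $d_m(\tau)\ge e^{bm/2}d_0(\tau)$, so for each lens all times from some time on are thick. If $H$ in Lemma 2 were not constant, we could take $k>1/\kappa_0$ lenses $\Lambda_i$ with regions overlapping in null sets and one time $m$ that is thick for all of them. By Lemma 3 their images would have total area at least $k\kappa_0>1$. This is impossible.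

In general neither rate has a sign, and the natural attempt is to repeat Case 2. It meets two obstacles.

First, large does not mean thick. Lemma 4 concerns the length of the sides only, and a long lens may be a sliver: for $\theta>0$ the functions $P(t)=-\theta t^2$ and $g=0$ on $[0,1]$ are both solutions of $y'=-2\sqrt{\theta|y|}$ for $t\ge0$, and they form a lens with sides of length at least $1$ and area $\theta/3$, as small as one likes.

Second, suppose we knew that each lens is thick at some time. The $k$ lenses could be thick at different times. The map $f$ does not preserve area, so a region that has area $\kappa_0$ at one time may be tiny at another, and nothing forces the sum of areas at any single time above $1$.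

Both obstacles are removed by showing that the thick times of each lens have frequency at least $c'$, with $c'$ the same for all lenses. Then counting pairs (lens, time) produces a common thick time for many lenses. To get the frequency, suppose a lens is thin almost always up to time $M$. While a vertical segment is shorter than $\delta'$, its growth is governed, up to $2\varepsilon$ per step, by $\varphi$ along the orbit of one of its endpoints. It has grown only from its initial length to at most $\delta'$, so the sum of $\varphi$ along that orbit is small. Domination then makes the sum of $e$ very negative, so the sides are exponentially short, and Lemma 4 is contradicted. One point needs care. The bound on the sum of $\varphi$ contains $\log(\delta'/\operatorname{length}V_t)$, which is unbounded near the tip, where the vertical segments shrink to a point. Therefore we apply Lemma 4 not to $\Lambda$ but to a sub-lens $\Lambda'$ away from the tip of $\Lambda$, each point of whose sides is at a definite height above the graph of $P$.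

## 9. The thick times have positive frequency

**Lemma 5.** Let $\Lambda=(P,g,[t_0,\tau])$ and $\Lambda'=(P',g,[t_0',\tau])$ be lenses with $t_0<t_0'<\tau$ and $P<P'\le g$ on $[t_0',\tau]$. Then there is $M_1$ such that for all $M\ge M_1$ the number of thick times of $\Lambda$ in $[0,M)$ is at least $c'M$.

*Proof.* Let $n$ be the number of thick times of $\Lambda$ in $[0,M)$ and suppose $n<c'M$. "Thick" and "thin" refer to $\Lambda$. We derive a contradiction if $M$ is larger than a number depending only on $\Lambda$ and $\Lambda'$.

**Step 1: the sum of $\varphi$ is small along the sides of $\Lambda'$.** Let $w$ be any point of $\operatorname{graph}P'$ or of $\operatorname{graph}g|_{[t_0',\tau]}$, with abscissa $t$. Let $W\subset V_t$ be the vertical segment from $(t,P(t))$ to $w$. Its length is at least $d:=\min_{[t_0',\tau]}(P'-P)>0$. Let $D_j=\operatorname{length}f^j(W)\le d_j(t)$.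

If $j$ is thin, $f^j(W)$ has length less than $\delta'\le\delta_1$, so it stays within $\delta_1$ of $f^jw$, and (4) gives $D_{j+1}\ge e^{\varphi(f^jw)-2\varepsilon}D_j$. If $j$ is thick, then $D_{j+1}\ge e^{-C_0}D_j\ge e^{\varphi(f^jw)-2C_0}D_j$, since $\varphi\le C_0$. Multiplying these, for $m<M$ thin we have $D_m<\delta'$ and therefore
$$\sum_{j<m}\varphi(f^jw)\le\log\frac{\delta'}d+2\varepsilon M+2C_0n.$$
For arbitrary $m<M$ let $m'\le m$ be the last thin time not exceeding $m$. The times in $(m',m]$ are thick, so $m-m'\le n$, and passing from $m'$ to $m$ adds at most $C_0n$ to the sum. If there is no thin time up to $m$, then $0,\dots,m$ are all thick and the sum is at most $C_0m\le C_0n$. With $K_1=\max(0,\log(\delta'/d))$ we get, by (2), for all $0\le m<M$,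
$$\sum_{j<m}\varphi(f^jw)\le K_1+2\varepsilon M+3C_0n\le K_1+(2\varepsilon+3C_0c')M=K_1+\frac{ca}8M.\tag{10}$$

**Step 2: the sum of $e$ is very negative.** Here domination enters. Since $e\le\varphi-a$, (10) gives for $\frac c2M\le m<M$
$$\sum_{j<m}e(f^jw)\le K_1+\frac{ca}8M-am\le K_1+\frac{ca}8M-\frac{ca}2M=K_1-\frac38caM.$$

**Step 3: contradiction with Lemma 4 for $\Lambda'$.** We have $|Df^m|_{E_w}|=\exp\sum_{j<m}e(f^jw)$, and Step 2 holds for every point $w$ of the two sides of $\Lambda'$. So for these $m$ both sides of $\Lambda'$ have $f^m$-image of length at most $\ell_0(\Lambda')\,e^{K_1-\frac38caM}$, which is less than $\delta$ if $M$ is large, depending only on $\Lambda,\Lambda'$. Thus all large times of $\Lambda'$ in $[0,M)$ are below $\frac c2M$, and there are at most $\frac c2M+1<cM$ of them. For $M\geq M_0(\Lambda')$ this contradicts Lemma 4. $\square$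

The constants $\kappa_0,c,c',\delta,\delta'$ depend only on $f$, not on the lens; only $M_1$ depends on the lenses.

## 10. Counting area

**Proposition 6.** In the setting of Section 5, let $J\subset[-r',r']$ be an interval and $g:J\to(-r'/4,r'/4)$ a $C^1$ function whose graph is an $E$-curve. Then $H(t)=h(t,g(t))$ is constant on $J$, that is, $g=P_h|_J$ for some $h$.

*Proof.* Suppose not. Choose an integer $k>1/(\kappa_0c')$ and take the lenses $\Lambda_i,\Lambda_i'$, $1\le i\le k$, of Lemma 2. Lemma 5 applies to each pair. So there is an $M$ for which every $\Lambda_i$ has at least $c'M$ thick times in $[0,M)$. The number of pairs $(i,m)$ such that $m\in[0,M)$ is thick for $\Lambda_i$ is at least $kc'M>M/\kappa_0$. Hence some $m\in[0,M)$ is thick for more than $1/\kappa_0$ of the $\Lambda_i$ simultaneously; let $S$ be the set of these $i$. The regions $D_i$ overlap only in null sets, and so do the $f^m(D_i)$, since $f^m$ is a $C^1$ diffeomorphism. By Lemma 3,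
$$1=\operatorname{area}(\mathbb T^2)\ge\sum_{i\in S}\operatorname{area}f^m(D_i)\ge\kappa_0\cdot\#S>1,$$
a contradiction. So $H$ is constant, equal to some $h$, and $g(t)=P_{H(t)}(t)=P_h(t)$. $\square$

**Proof of Theorem A.** Let $\gamma:I\to U$ be an $E$-curve, $u_0\in I$ and $p=\gamma(u_0)$. In the box $B$ at $p$, the restriction of $\gamma$ to a neighborhood of $u_0$ in $I$ is the graph of some $g:J\to(-r'/4,r'/4)$ with $0\in J$. By Proposition 6 this graph is contained in the graph of some $P_h$, which lies in a single leaf. So the map assigning to $u\in I$ the leaf of $\gamma(u)$ is locally constant, hence constant, as $I$ is connected. For $F$ apply this to $f^{-1}$. $\square$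

With Section 2 this proves Corollary B. So no diffeomorphism of $\mathbb T^2$ with a dominated splitting has one of its bundles tangent to two distinct foliations of $\mathbb T^2$.

## 11. Integrability and uniqueness for $y'=s(t,y)$

**Proof of Corollary C.** The implication (b)$\Rightarrow$(a) is trivial.

**(a)$\Rightarrow$(c).** Let $\mathcal L$ be a foliation of $\mathbb T^2$ tangent to $E$, let $p$ be a point, and take the sub-box $\{|t|\le r',|y|<r'/4\}$ of Section 5 with $U=\mathbb T^2$. By Proposition 6 every solution of $y'=s(t,y)$ in it is a restriction of some $P_h$. If two solutions agree at one abscissa, then they have the same label $h$ there, so they are restrictions of the same $P_h$ and agree on their common interval.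

**(c)$\Rightarrow$(b).** We build a foliation from the unique solutions; then Corollary B gives uniqueness.

**Step 1: unit-speed $E$-curves are determined by their initial data.** Let $\gamma_1,\gamma_2$ be unit-speed $E$-curves on intervals $I_1,I_2$ with the same position and velocity at some $u_0\in I_1\cap I_2$. In the box given by (c) at $\gamma_1(u_0)$, both are near $u_0$ graphs of solutions of $y'=s(t,y)$, agreeing at one abscissa and traversed in the same direction. By (c) the graphs agree, and since both curves are parametrized by arc length, $\gamma_1=\gamma_2$ near $u_0$ in $I_1\cap I_2$. So the set where position and velocity agree is open in $I_1\cap I_2$; it is closed by continuity, hence it is all of $I_1\cap I_2$.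

**Step 2: they extend to $\mathbb R$.** By Peano's theorem, for every $x$ and every unit vector $v\in E_x$ there is a unit-speed $E$-curve on an open interval around $0$ with $\gamma(0)=x$, $\gamma'(0)=v$. By Step 1 all such curves have a common maximal extension, on an open interval $(u^-,u^+)$. Suppose $u^+<\infty$. As $\gamma$ is $1$-Lipschitz, $\gamma(u)$ converges to a point $z$ as $u\to u^+$. Near $z$ the bundle $E$ has a continuous unit section, and by continuity $\gamma'(u)$ is, near $u^+$, always this section or always its negative along $\gamma$. So $\gamma'(u)$ converges to a unit vector $v_z\in E_z$. Continuing by an $E$-curve through $z$ with velocity $v_z$ at time $u^+$ gives a $C^1$ extension beyond $u^+$, a contradiction. So $u^+=\infty$, and likewise $u^-=-\infty$.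

**Step 3: the images are the leaves.** Call leaves the images $\gamma(\mathbb R)$ of these curves. If $\gamma_1(u_1)=\gamma_2(u_2)$, then $\gamma_1'(u_1)=\pm\gamma_2'(u_2)$, so by Step 1 $\gamma_1(u_1+u)=\gamma_2(u_2\pm u)$ for all $u$, and the images coincide. Hence the leaves partition $\mathbb T^2$. If $\gamma(u_1)=\gamma(u_2)$ with $u_1\ne u_2$ and $\gamma'(u_1)=-\gamma'(u_2)$, then $\gamma(u_1+u)=\gamma(u_2-u)$ for all $u$; with $v=\frac{u_1+u_2}2$ this says $\gamma(v+u)=\gamma(v-u)$ for all $u$, and differentiating at $u=0$ gives $\gamma'(v)=0$, which is false. So if $\gamma$ is not injective, the velocities agree whenever the points do, $\gamma$ is periodic, and it is injective modulo its least period (which exists because $\gamma$ is locally injective). Each leaf is therefore an injectively immersed line or circle, second countable and tangent to $E$.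

**Step 4: foliation charts.** Take the box of (c) at a given point, with the point at the origin, and let $\rho_0>0$ be such that the box contains $\{|t|,|y|\le\rho_0\}$ and $S=\max|s|$ there. Let $\rho>0$ satisfy $\rho\leq\rho_0$ and $\rho+S\rho\le\rho_0$. For $|h|<\rho$, Peano's theorem gives a solution $P_h$ on $[-\rho,\rho]$ with $P_h(0)=h$, unique by (c). If $h_n\to h$ in $(-\rho,\rho)$, the $P_{h_n}$ are bounded and $S$-Lipschitz, so by the Arzelà–Ascoli theorem every subsequence has a uniformly convergent subsequence. Its limit satisfies $P(t)=h+\int_0^ts(u,P(u))\,du$, so it is $P_h$. Hence $P_{h_n}\to P_h$ uniformly, and the map $(t,h)\mapsto(t,P_h(t))$ is continuous on $(-\rho,\rho)^2$. It is injective: if $P_h(t)=P_{h'}(t)$, then $P_h=P_{h'}$ by (c), and $h=h'$. By invariance of domain it is a homeomorphism onto an open neighborhood $O$ of the given point. Horizontal segments correspond to the graphs of the $P_h$ over $(-\rho,\rho)$. Each is an $E$-curve, so by Step 1 it is an open sub-arc of a leaf, open in the leaf topology. After rescaling we have foliation charts, and $E$ is integrable. By Corollary B it is uniquely integrable.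

**Invariance.** The image under $f$ of the foliation tangent to $E$ is a foliation tangent to $Df(E)=E$. By Corollary B it is the same foliation. For $F$ apply everything to $f^{-1}$. $\square$
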